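# A Borel Anosov subgroup of $\mathsf{SL}_5(\mathbb C)$ with $K_{3,3}$ in its boundary

## 1. Are Borel Anosov groups Kleinian?

Let $\Gamma$ be a finitely generated word hyperbolic group with a fixed finite generating set, $|\gamma|$ the word length, and $\partial\Gamma$ the Gromov boundary. For $A\in\mathsf{SL}_d(\mathbb C)$ let $\sigma_1(A)\ge\dots\ge\sigma_d(A)$ be the singular values.

**Definition (Anosov).** For an integer $1\le k\le\frac d2$, a representation $\rho:\Gamma\to\mathsf{SL}_d(\mathbb C)$ is $k$-Anosov if it is Anosov with respect to the pair of opposite parabolic subgroups obtained as the stabilizers of a $k$-plane and a complementary $(d-k)$-plane. Equivalently, there are $C,c>0$ with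
$$\frac{\sigma_k(\rho(\gamma))}{\sigma_{k+1}(\rho(\gamma))}\ge Ce^{c|\gamma|}\qquad\text{for all }\gamma\in\Gamma .$$
It is Borel Anosov if it is $k$-Anosov for every $1\le k\le\frac d2$.

**Definition (virtual isomorphism).** Two groups are virtually isomorphic if they have finite-index subgroups that become isomorphic after dividing each by a finite normal subgroup. For example, every finite group is virtually isomorphic to the trivial group. Virtually isomorphic finitely generated groups are quasi-isometric.

**Definition (convex cocompact).** A discrete group $\Gamma_0<\mathsf{SL}_2(\mathbb C)$ is convex cocompact if it acts cocompactly on the convex hull in $\mathbb H^3$ of its limit set. Then $\Gamma_0$ is hyperbolic and $\partial\Gamma_0$ is homeomorphic to its limit set, a subset of $\mathbb{CP}^1\cong S^2$.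

The question, posed in Pozzetti and Tsouvalas, "On projective Anosov subgroups of symplectic groups", arXiv:2305.05018 (2023), is this. Suppose a word hyperbolic group $\Gamma$ admits a Borel Anosov representation into $\mathsf{SL}_d(\mathbb C)$ for some $d\ge4$. Is $\Gamma$ virtually isomorphic to a convex cocompact subgroup of $\mathsf{SL}_2(\mathbb C)$?

The answer one would first guess is yes. Let us test it.

*The case $d=2$.* The matrix $\mathrm{diag}(e^{r/2},e^{-r/2})$ translates by $r$ in $\mathbb H^3$, and by the Cartan decomposition $\sigma_1(A)/\sigma_2(A)=e^{d(o,Ao)}$ for every $A\in\mathsf{SL}_2(\mathbb C)$, with $o$ fixed by $\mathsf{SU}(2)$. So $1$-Anosov says $d(o,\rho(\gamma)o)\ge c|\gamma|-C$: the orbit map is a quasi-isometric embedding. This means that $\rho$ has finite kernel and convex cocompact image. For $d=2$ the guess is right.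

*Symmetric powers.* Let $\Gamma<\mathsf{SL}_2(\mathbb C)$ be convex cocompact and $\rho=\mathrm{Sym}^{d-1}|_\Gamma$. The image of $\mathrm{diag}(e^{r/2},e^{-r/2})$ is diagonal with entries $e^{(d-1)r/2},e^{(d-3)r/2},\dots$, each $e^{r}$ times the next. Hence $\sigma_k/\sigma_{k+1}(\rho(\gamma))=e^{d(o,\gamma o)}$ for every $k$, and $\rho$ is Borel Anosov. So convex cocompact groups do occur, for every $d$, and these are the examples behind the guess.

*The case $d=3$.* For a uniform lattice $\Delta\subset\mathsf{SU}(2,1)$, the Cartan decomposition gives singular values $e^r,1,e^{-r}$ with $r$ proportional to the displacement of a base point in the symmetric space. So $\sigma_1/\sigma_2=e^r$ grows exponentially and the inclusion into $\mathsf{SL}_3(\mathbb C)$ is $1$-Anosov. The boundary of $\Delta$ is a $3$-sphere, which does not embed in $S^2$. This is why $d\ge4$ is assumed.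

A "yes" would force $\partial\Gamma$ to be planar: virtually isomorphic groups are quasi-isometric, so their boundaries are homeomorphic, and convex cocompact groups have boundary inside $S^2$. Hence a copy in $\partial\Gamma$ of the graph $K_{3,3}$, which does not embed in $S^2$, would refute the guess. Recall that $K_{3,3}$ is a hexagon with its three long diagonals. We prove two results.

**Theorem A.** There is a torsion-free word hyperbolic group $\Gamma$ which admits a Borel Anosov representation into $\mathsf{SL}_5(\mathbb C)$ and whose Gromov boundary contains a subspace homeomorphic to the graph $K_{3,3}$. Consequently $\Gamma$ is not virtually isomorphic to a convex cocompact subgroup of $\mathsf{SL}_2(\mathbb C)$.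

So the answer to the question is no. The guess is nevertheless not baseless:

**Theorem B.** Let $d\equiv2\pmod 4$ and let $\Gamma$ be hyperbolic with a $\frac d2$-Anosov representation into $\mathsf{SL}_d(\mathbb C)$ (for example a Borel Anosov one). Then $\partial\Gamma$ contains no subspace homeomorphic to $K_{3,3}$ or $K_5$. If moreover $\Gamma$ is one-ended, $\partial\Gamma$ embeds in $S^2$.

No claim is made for $d\not\equiv2\bmod4$, $d\ne5$. We start with Theorem B, because its proof shows what has to be avoided.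

## 2. An antisymmetric function when $d\equiv2$ mod $4$

Write $d=2k$ with $k$ odd. We use the standard fact that a $k$-Anosov representation has a continuous limit map $\xi^k:\partial\Gamma\to\mathrm{Gr}_k(\mathbb C^d)$ with $\xi^k(x)\cap\xi^k(y)=0$ for $x\neq y$.

**Step B1: from a graph in $\partial\Gamma$ to an antisymmetric function.** This step turns transversality into a nowhere zero function. Suppose $G\subset\partial\Gamma$ is homeomorphic to $K_{3,3}$ or $K_5$. A complex line bundle over a graph is trivial, so $\wedge^k\xi^k|_G$ has a continuous nowhere zero section $l:G\to\wedge^k\mathbb C^d$. Put $f(x,y)=l(x)\wedge l(y)\in\wedge^d\mathbb C^d\cong\mathbb C$. For $x\ne y$ we have $f(x,y)\neq0$, and since $k$ is odd,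
$$f(y,x)=(-1)^{k^2}f(x,y)=-f(x,y).$$

**Step B2: comparison with a planar drawing.** This step produces an odd number. Let $\psi:G\to\mathbb C$ be a polygonal drawing in general position in which exactly one pair of disjoint edges crosses, once and transversally. For $K_{3,3}$, draw the hexagon with two long diagonals inside and the third outside. For $K_5$, draw a triangle $ABC$ with $D$ inside joined to $A,B,C$, put $E$ inside $ABD$ joined to $A,B,D$, and join $E$ to $C$ across $BD$. Let $f_0(x,y)=\psi(x)-\psi(y)$.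

Let $Z$ be the graph with vertices $(v,w)$, $v\ne w$ vertices of $G$, and $1$-cells $v\times e$ and $e\times v$ for vertices $v$ and edges $e$ with $v\notin e$. On $Z$ both $f$ and $f_0$ are nowhere zero and antisymmetric, so $r=f/f_0:Z\to\mathbb C^*$ is invariant under the swap. The swap acts freely, and $r$ descends to $Z/\mathbb Z_2$. For disjoint edges $e,e'$ the boundary of the rectangle $e\times e'$ lies in $Z$. There $\deg f=0$, because $f$ has no zero on $e\times e'$. The zeros of $f_0$ on $e\times e'$ are the crossings of $e$ and $e'$, and at a transverse crossing $f_0$ is locally an affine isomorphism onto a piece of $\mathbb C$, contributing $\pm1$. So $\deg(f_0|_{\partial(e\times e')})$ is congruent mod $2$ to the number of crossings, and summing over unordered pairs of disjoint edges,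
$$\sum_{\{e,e'\}}\deg\big(r|_{\partial(e\times e')}\big)\equiv1\pmod2 .$$

**Step B3: the same sum is even.** This step counts the sum cell by cell. Homotope $r$ on the $1$-complex $Z/\mathbb Z_2$ so that $r=1$ at all vertices. Each oriented $1$-cell $\{v,e\}$ then has an integral winding number, and each degree above is a signed sum of four of them. The cell $\{v,e\}$ lies in the boundary of exactly those $\{e,e'\}$ with $v\in e'$, $e\cap e'=\emptyset$, once in each. In $K_{3,3}$ there are $3-1=2$ such $e'$ (one of the three edges at $v$ ends on $e$). In $K_5$ there are $4-2=2$. So every winding number is counted twice, the sum is even, and we have a contradiction.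

**Step B4: embedding in the sphere.** This step gives the last sentence. If $\Gamma$ is one-ended, $\partial\Gamma$ is a Peano continuum without cut points (Bestvina–Mess, Bowditch, Swarup). Claytor's theorem (Ann. of Math. 35 (1934)) says that a Peano continuum without cut points that contains no homeomorphic copy of $K_{3,3}$ or $K_5$ embeds in $S^2$. This proves Theorem B.

The proof stops exactly at the sign. If $k$ is even, $f$ is symmetric, and a nowhere zero symmetric function on pairs is no contradiction (the constant $1$ is one). If $d$ is odd, there is no subspace of half the dimension and $f$ cannot be formed at all. So this argument says nothing about $d=5$.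

## 3. Three crossing curves, and bending inside $\mathsf{SL}_2(\mathbb C)$

To put $K_{3,3}$ in a boundary, take a closed surface with fundamental group $\Delta$ and three simple closed geodesics $c_1,c_2,c_3$ on it, any two crossing once. Glue along each $c_i$ a surface with one boundary circle, with (free) fundamental group $B_i$. So $\Gamma$ is the amalgam of $\Delta$ with $B_1,B_2,B_3$ along cyclic groups. The circle $\partial\Delta$ carries the three pairs of fixed points of $c_1,c_2,c_3$. If lifts are chosen to cross pairwise, these pairs are pairwise linked: each separates each other one. The group $B_i$ should provide an arc joining the two fixed points of $c_i$. A circle with three such arcs is a hexagon with three long diagonals. The problem is to represent $\Gamma$.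

Conventions, used throughout: $\mathrm i=\sqrt{-1}$, while $i,j$ are indices. A point $x\in\mathbb{RP}^1=\mathbb R\cup\{\infty\}$ is the line $\langle X+xY\rangle$ ($\infty\leftrightarrow\langle Y\rangle$) in a plane with basis $X,Y$. So $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ acts by $x\mapsto\frac{c+dx}{a+bx}$. As a Möbius map this has matrix $\begin{pmatrix}d&c\\b&a\end{pmatrix}$, with the same determinant. Hence $\mathsf{PSL}_2(\mathbb R)$ acts isometrically on the upper half-plane $\mathbb H^2$, and $\mathsf{PGL}_2(\mathbb R)=\mathrm{Isom}(\mathbb H^2)$ (use $\bar x$ when $\det<0$). Let $o=\mathrm i$, the fixed point of $\mathsf{SO}(2)$. The element $\mathrm{diag}(\mu,\mu^{-1})$ acts by $x\mapsto\mu^{-2}x$; for $\mu>1$ it attracts to $0$ and has translation length $2\log\mu$. Put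
$$d_y=\mathrm{diag}(e^{y/2},e^{-y/2}),\qquad h_T=\begin{pmatrix}\cosh\frac T2&\sinh\frac T2\\ \sinh\frac T2&\cosh\frac T2\end{pmatrix}.$$
Then $d_y\cdot1=e^{-y}$, and $h_T$ translates by $|T|$ along the geodesic $(-1,1)$, attracting to $1$ for $T>0$.

Let $\mathrm{Fl}$ be the variety of full flags in $\mathbb C^5$.

**Definition (transverse flags).** $F\pitchfork F'$ if $F^k\cap F'^{5-k}=0$ for $k=1,\dots,4$. This is an open symmetric condition.

Let $\mathbb C^5$ be the space of binary quartics in $X,Y$, with basis $m_j=X^{4-j}Y^j$, and let $\tau=\mathrm{Sym}^4$, where $\mathsf{SL}_2$ acts by substitution; it factors through $\mathsf{PSL}_2$. Put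
$$F_0^k=\langle m_0,\dots,m_{k-1}\rangle,\quad F_\infty^k=\langle m_4,\dots,m_{5-k}\rangle,\quad D=Y\partial_X,\quad \xi(a)=e^{aD}F_0,\quad \xi(\infty)=F_\infty .$$
For example $F_0\pitchfork F_\infty$, as $F_0^k$ and $F_\infty^{5-k}$ are spanned by complementary sets of monomials. Since $e^{aD}$ is the substitution $X\mapsto X+aY$, the space $\xi(a)^k$ consists of the quartics divisible by $(X+aY)^{5-k}$, and $\xi(\infty)^k$ of those divisible by $Y^{5-k}$. So $\tau(g)\xi(x)=\xi(gx)$, and this works for $x\in\mathbb{CP}^1$ and $g\in\mathsf{SL}_2(\mathbb C)$ as well. As $\mathsf{SL}_2(\mathbb C)$ is doubly transitive on $\mathbb{CP}^1$ and $F_0\pitchfork F_\infty$, distinct points of $\mathbb{CP}^1$ have transverse flags.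

A sensible first attempt is bending. Represent $\Delta<\mathsf{PSL}_2(\mathbb R)$ by $\tau$; its limit curve is $\xi(\mathbb{RP}^1)$. Represent $B_i$ by $\tau$ of a Fuchsian group containing $c_i$, conjugated by $\tau$ of a complex matrix commuting with $c_i$. If $c_i$ has axis $g_i(0,\infty)$, with $g_i\in\mathsf{SL}_2(\mathbb R)$, the limit points of $B_i$ are then carried by the arc $\xi\big(g_i(e^{\mathrm i\psi_i}[0,\infty])\big)$. For $\psi_i\not\equiv0$ mod $\pi$ its interior is transverse to $\xi(\mathbb{RP}^1)$, so each arc alone is fine. But $g_i(e^{\mathrm i\psi_i}(0,\infty))$ lies in one of the two half-planes of $\mathbb{CP}^1\setminus\mathbb{RP}^1$. Of three arcs two lie in the same half-plane, their endpoints are linked, so they intersect, and at an intersection point the two flags are equal. No choice of angles helps: all flags lie on the sphere $\xi(\mathbb{CP}^1)$, and $K_{3,3}$ does not embed in a sphere.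

So we need arcs of flags off this sphere, such that (a) each arc is invariant under $\tau(c_i)$, (b) its interior is transverse to $\xi(\mathbb{RP}^1)$, (c) the three arcs are mutually transverse, and (d) each arc belongs to the limit curve of a representation that agrees with $\tau$ on $c_i$. The bent arcs are the orbits $e^{zD}F_0$ with $z$ on a ray. They satisfy (a) because conjugation by $\tau(\mathrm{diag}(\mu,\mu^{-1}))$ multiplies $D$ by $\mu^{-2}$. The same conjugation multiplies $D^2$ by $\mu^{-4}$, so arcs $e^{zD^2}F_0$ also satisfy (a). We take $z=\mathrm ib$ with $b\ge0$, which makes $e^{zD^2}$ unitary for an indefinite Hermitian form. Conditions (b) and (c) become explicit determinants. For (d), the curve turns out to be an orbit of a different representation of $\mathsf{SL}_2(\mathbb R)$.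

## 4. The curve $e^{\mathrm ibD^2}F_0$ and the representation $\mathrm{Sym}^2\oplus\mathrm{Sym}^1$

Put $\zeta(b)=e^{\mathrm ibD^2}F_0$ for $b\in\mathbb R$ and $\zeta(\infty)=F_\infty$.

**Step 1: symmetries of $\zeta$.** The aim is a representation $\eta$ with limit curve $\zeta$, as required in (d). Let $E=\langle P,Q\rangle$ be a plane, $\mathsf{SL}_2^\pm(\mathbb R)=\{\det=\pm1\}$, and let $\eta=\mathrm{Sym}^2E\oplus E$ be transported to $\mathbb C^5$ by
$$P^2\mapsto X^4,\quad PQ\mapsto6\mathrm iX^2Y^2,\quad Q^2\mapsto-12Y^4,\quad P\mapsto X^3Y,\quad Q\mapsto6\mathrm iXY^3 .$$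
From $D^2X^4=12X^2Y^2$, $D^4X^4=24Y^4$, $D^2X^2Y^2=2Y^4$, $D^2X^3Y=6XY^3$, the operator $e^{\mathrm ibD^2}$ sends
$$X^4\mapsto X^4+12\mathrm ibX^2Y^2-12b^2Y^4,\quad X^2Y^2\mapsto X^2Y^2+2\mathrm ibY^4,\quad X^3Y\mapsto X^3Y+6\mathrm ibXY^3,$$
and fixes $XY^3,Y^4$. On the other side, $P\mapsto P+bQ$, $Q\mapsto Q$ induces $P^2\mapsto P^2+2bPQ+b^2Q^2$, $PQ\mapsto PQ+bQ^2$, $Q^2\mapsto Q^2$. Under the dictionary these agree (for instance $6\mathrm i(X^2Y^2+2\mathrm ibY^4)=6\mathrm iX^2Y^2-12bY^4$), so
$$\eta(P\mapsto P+bQ,\ Q\mapsto Q)=e^{\mathrm ibD^2}.$$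
For a line $p=\langle P+xQ\rangle$ consider the flag
$$p^2\subset p^2\oplus p\subset pE\oplus p\subset pE\oplus E\subset\mathrm{Sym}^2E\oplus E .$$
For $x=0$ its steps add, in order, $P^2,P,PQ,Q$, that is $X^4,X^3Y,X^2Y^2,XY^3$: it is $F_0$. For $x=\infty$ the steps add $Q^2,Q,PQ,P$: it is $F_\infty$. The construction is equivariant, so for every $x$ it is $\zeta(x)$. Hence $\zeta$ is continuous on $\mathbb{RP}^1$ and $\eta(g)\zeta(x)=\zeta(gx)$ for $g\in\mathsf{SL}_2^\pm(\mathbb R)$.

Call *block scalar* an operator that is scalar on the even block $\langle m_0,m_2,m_4\rangle$ and scalar on the odd block $\langle m_1,m_3\rangle$. Block scalars commute with $\eta$ and fix every $\zeta(x)$, because the flag above is a sum of subspaces of the two blocks. Finally, for $\mu>0$,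
$$\eta(\mathrm{diag}(\mu,\mu^{-1}))=\mathrm{diag}(\mu^2,\mu,1,\mu^{-1},\mu^{-2})=\tau(\mathrm{diag}(\sqrt\mu,1/\sqrt\mu)).\tag{1}$$
So $\eta$ and $\tau$ can agree on a hyperbolic element, provided its translation length for $\eta$ is twice that for $\tau$.

**Step 2: two determinants decide transversality.** The purpose is to replace four conditions by two. Let $q$ be the symmetric bilinear form with $q(m_i,m_{4-i})=(-1)^i/\binom4i$ and all other values $0$. Then
$$q\big((aX+bY)^4,(cX+dY)^4\big)=\sum_i\tbinom4i(-1)^i(ad)^{4-i}(bc)^i=(ad-bc)^4 .$$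
Fourth powers span, so $q$ is $\mathsf{SL}_2$-invariant, and differentiating, $q(Du,v)=-q(u,Dv)$. Put $h(u,v)=q(u,\bar v)$, a Hermitian form. For $g\in\mathsf{SL}_2(\mathbb R)$ the real operator $\tau(g)$ preserves $h$. So does $e^{\mathrm ibD^2}$, because
$$h(\mathrm iD^2u,v)=\mathrm iq(D^2u,\bar v)=\mathrm iq(u,D^2\bar v)=-h(u,\mathrm iD^2v).$$
The $h$-orthogonal of $F_0^k=\langle m_0,\dots,m_{k-1}\rangle$ consists of the vectors without $m_4,\dots,m_{5-k}$ component, which is $F_0^{5-k}$; likewise for $F_\infty$. Hence all flags $\tau(g)\xi(x)$, $\tau(g)\zeta(x)$ with $g\in\mathsf{SL}_2(\mathbb R)$, $x\in\mathbb{RP}^1$ satisfy $F^{5-k}=(F^k)^{\perp_h}$. For two such flags, $F^k\cap F'^{5-k}=F^k\cap(F'^k)^{\perp_h}$ is zero iff $h|_{F^k\times F'^k}$ is nondegenerate. For $k=3,4$ the same determinants, with the roles of $F,F'$ exchanged, decide. So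
$$F\pitchfork F'\iff f_k:=\det\big(h|_{F^k\times F'^k}\big)\ne0\ \text{ for }k=1,2,$$
computed in any bases.

## 5. Transversality of the circle and the arcs

**Lemma 1.** $\xi(a)\pitchfork\zeta(b)$ for $a,b\in\mathbb R\cup\{\infty\}$, except when $a=b\in\{0,\infty\}$.

**Step 3: proof of Lemma 1.** This is condition (b). If exactly one of $a,b$ is $\infty$, use that $e^{aD}$ and $e^{\mathrm ibD^2}$ fix $F_\infty$ and that $F_0\pitchfork F_\infty$. Let $(a,b)\ne(0,0)$ be finite. Bases are
$$u_1=(X+aY)^4,\ u_2=(X+aY)^3Y;\qquad w_1=X^4+12\mathrm ibX^2Y^2-12b^2Y^4,\ w_2=X^3Y+6\mathrm ibXY^3 .$$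
The values of $q(u_1,\cdot)$ on $m_0,\dots,m_4$ are $a^4,-a^3,a^2,-a,1$, and those of $q(u_2,\cdot)$ are $a^3,-\frac34a^2,\frac a2,-\frac14,0$. Conjugating the coefficients of $w_1,w_2$ we get the Gram matrix
$$\begin{pmatrix}a^4-12\mathrm ia^2b-12b^2&-a^3+6\mathrm iab\\a^3-6\mathrm iab&-\frac34a^2+\frac32\mathrm ib\end{pmatrix}.$$
So $f_1=a^4-12b^2-12\mathrm ia^2b$. It is nonzero: if $a^2b\neq0$ the imaginary part is, if $a=0$ it is $-12b^2$, and if $b=0$ it is $a^4$. Expanding, with $(a^3-6\mathrm iab)^2=a^6-12\mathrm ia^4b-36a^2b^2$,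
$$f_2=\tfrac14a^6-9a^2b^2-\mathrm i\big(\tfrac32a^4b+18b^3\big).$$
If $b\ne0$ the imaginary part $-b(\frac32a^4+18b^2)$ is nonzero. If $b=0$, $f_2=a^6/4\neq0$. $\square$

Let $R_\varphi$ be the rotation $X\mapsto\cos\varphi X+\sin\varphi Y$, $Y\mapsto-\sin\varphi X+\cos\varphi Y$. Writing $x=\tan(\text{angle})$, it adds $\varphi$ to the angle in $\mathbb R/\pi$; the points $0,\infty$ have angles $0,\frac\pi2$.

**Lemma 2.** If $\cos2\varphi=-\frac12$, then $\zeta(b)\pitchfork\tau(R_\varphi)\zeta(b')$ for all $b,b'\in[0,\infty]$.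

**Step 4: proof of Lemma 2.** This is condition (c) in the symmetric position where the three axes pass through $o$ at equal angles. Here $\varphi\equiv\pm\frac\pi3$ mod $\pi$. If $b$ or $b'$ is in $\{0,\infty\}$, then $\zeta=\xi$ there, $R_{\pm\varphi}\{0,\infty\}\cap\{0,\infty\}=\emptyset$, and Lemma 1 applies (after applying $\tau(R_{-\varphi})$ if it is $b$). So let
$$b=\tfrac{x}{2\sqrt3},\quad b'=\tfrac{y}{2\sqrt3},\quad x,y>0;\qquad w_1=X^4+2\sqrt3\,\mathrm ix\,X^2Y^2-x^2Y^4,\quad w_2=X^3Y+\sqrt3\,\mathrm ix\,XY^3 .$$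

*Trigonometric coordinates.* Identify quartics with trigonometric polynomials via $X=\cos\theta$, $Y=\sin\theta$. Then $\tau(R_\varphi)$ becomes $\theta\mapsto\theta-\varphi$. With $X+\mathrm iY=e^{\mathrm i\theta}$, $X-\mathrm iY=e^{-\mathrm i\theta}$ (change-of-basis determinant $-2\mathrm i$, and $(-2\mathrm i)^4=16$) we get $q(e^{\mathrm im\theta},e^{-\mathrm im\theta})=16,-4,\frac83$ for $|m|=4,2,0$; all other pairs give zero. Hence $q(1,1)=\frac83$ and, with $\kappa_2=-2$, $\kappa_4=8$,
$$q(\cos m\theta,\cos m(\theta-\varphi))=q(\sin m\theta,\sin m(\theta-\varphi))=\kappa_m\cos m\varphi,$$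
$$q(\cos m\theta,\sin m(\theta-\varphi))=-\kappa_m\sin m\varphi,\qquad q(\sin m\theta,\cos m(\theta-\varphi))=\kappa_m\sin m\varphi .$$
Use
$$X^4=\tfrac18(3+4\cos2\theta+\cos4\theta),\quad X^2Y^2=\tfrac18(1-\cos4\theta),\quad Y^4=\tfrac18(3-4\cos2\theta+\cos4\theta),$$
$$X^3Y=\tfrac18(2\sin2\theta+\sin4\theta),\quad XY^3=\tfrac18(2\sin2\theta-\sin4\theta).$$
Then $8w_1=A_0+A_2\cos2\theta+A_4\cos4\theta$ and $8w_2=U_2\sin2\theta+U_4\sin4\theta$ with
$$A_0=3-3x^2+2\sqrt3\,\mathrm ix,\quad A_2=4+4x^2,\quad A_4=1-x^2-2\sqrt3\,\mathrm ix,\quad U_2=2(1+\sqrt3\,\mathrm ix),\quad U_4=1-\sqrt3\,\mathrm ix .$$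
Let $A_j',U_j'$ be the same expressions in $y$.

*The Gram matrix.* Put $s=\sin2\varphi$, so $s^2=\frac34$, $\cos4\varphi=-\frac12$, $\sin4\varphi=2\sin2\varphi\cos2\varphi=-s$. Up to the common factor $\frac{16}{64}$ the Gram matrix is $\begin{pmatrix}M_{11}&sV\\-s\tilde V&M_{22}\end{pmatrix}$, where
$$M_{11}=\tfrac{A_0\bar A_0'}6+\tfrac{A_2A_2'}{16}-\tfrac{A_4\bar A_4'}4,\quad M_{22}=\tfrac{U_2\bar U_2'}{16}-\tfrac{U_4\bar U_4'}4,\quad V=\tfrac{A_2\bar U_2'}8+\tfrac{A_4\bar U_4'}2,\quad \tilde V=\tfrac{U_2A_2'}8+\tfrac{U_4\bar A_4'}2 .$$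
Put $t=xy>0$, $v=x^2+y^2$. Since $x(1-y^2)-y(1-x^2)=(x-y)(1+t)$, the three terms of $M_{11}$ (before signs) are
$$\tfrac32(1-v+t^2)+2t+\mathrm i\sqrt3(x-y)(1+t),\qquad 1+v+t^2,\qquad \tfrac14(1-v+t^2)+3t-\tfrac{\mathrm i\sqrt3}2(x-y)(1+t),$$
so
$$M_{11}=\tfrac94-\tfrac v4-t+\tfrac94t^2+\tfrac{3\sqrt3}2\,\mathrm i(x-y)(1+t).$$
Next, $M_{22}=\frac14\big[(1+\sqrt3\mathrm ix)(1-\sqrt3\mathrm iy)-(1-\sqrt3\mathrm ix)(1+\sqrt3\mathrm iy)\big]=\frac{\mathrm i\sqrt3}2(x-y)$. Also
$$V=(1+x^2)(1-\sqrt3\mathrm iy)+\tfrac12(1-x^2-2\sqrt3\mathrm ix)(1+\sqrt3\mathrm iy),$$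
$$\tilde V=(1+\sqrt3\mathrm ix)(1+y^2)+\tfrac12(1-\sqrt3\mathrm ix)(1-y^2+2\sqrt3\mathrm iy).$$
With $e=\frac32+3t$ and $c=1+\frac32t$ these are
$$V=p-\mathrm i\sqrt3\,r,\quad p=e+\tfrac{x^2}2,\ r=cx+\tfrac y2;\qquad \tilde V=\tilde p+\mathrm i\sqrt3\,\tilde r,\quad\tilde p=e+\tfrac{y^2}2,\ \tilde r=cy+\tfrac x2 .$$

*$k=1$.* $\mathrm{Im}M_{11}=0$ forces $x=y$, and then $M_{11}=\frac94-\frac32x^2+\frac94x^4>0$, as its discriminant in $x^2$ is negative. So $f_1\ne0$.

*$k=2$.* The determinant is $f=\frac{\mathrm i\sqrt3}2(x-y)M_{11}+\frac34V\tilde V$. We have $V\tilde V=p\tilde p+3r\tilde r+\mathrm i\sqrt3(p\tilde r-\tilde pr)$ with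
$$p\tilde p=e^2+\tfrac e2v+\tfrac{t^2}4,\qquad r\tilde r=c^2t+\tfrac c2v+\tfrac t4,$$
$$p\tilde r-\tilde pr=e(\tilde r-r)+\tfrac12(x^2\tilde r-y^2r)=(x-y)\Big[-e\big(\tfrac12+\tfrac32t\big)+\tfrac12\big(ct+\tfrac{v+t}2\big)\Big].$$
Expanding,
$$\mathrm{Re}\,V\tilde V=\tfrac94+\tfrac{51}4t+\tfrac{73}4t^2+\tfrac{27}4t^3+\tfrac94v+\tfrac{15}4tv,\qquad \mathrm{Im}\,V\tilde V=\sqrt3(x-y)\big(-\tfrac34-3t-\tfrac{15}4t^2+\tfrac v4\big).$$
The first summand of $f$ has real part $-\frac94(x-y)^2(1+t)=-\frac94(v-2t)(1+t)$ and imaginary part $\frac{\sqrt3}2(x-y)\big(\frac94-\frac v4-t+\frac94t^2\big)$. Adding,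
$$\mathrm{Re}f=\tfrac3{16}\big(9+75t+97t^2+27t^3-3v+3tv\big),\qquad \mathrm{Im}f=\tfrac{\sqrt3}{16}(x-y)\big(9+v-44t-27t^2\big).$$
Suppose $\mathrm{Im}f=0$. Either $x=y$, so $v=2t$ and the bracket in $\mathrm{Re}f$ is $9+69t+103t^2+27t^3>0$. Or $v=27t^2+44t-9$, and the bracket is
$$36-84t+148t^2+108t^3=4(9-21t+37t^2+27t^3)>0,$$
since $21^2<4\cdot9\cdot37$. So $f\ne0$. $\square$

**Step 5: arcs over geodesics, and geodesics far apart.** We transport the arc $\zeta([0,\infty])$ to every geodesic and show that distant geodesics are harmless. For an oriented geodesic $\ell=(\ell^-,\ell^+)$ of $\mathbb H^2$ choose $g\in\mathsf{PSL}_2(\mathbb R)$ with $g(0,\infty)=\ell$ and put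
$$\alpha_\ell=\tau(g)\zeta([0,\infty]),\qquad\alpha_\ell^\circ=\tau(g)\zeta((0,\infty)).$$
This is well defined: $g$ is unique up to right multiplication by diagonal matrices, and by (1) and equivariance of $\zeta$ their $\tau$-images preserve $\zeta((0,\infty))$ and fix $\zeta(0),\zeta(\infty)$. Clearly $\alpha_{g\ell}=\tau(g)\alpha_\ell$. By Lemma 1 every flag in $\alpha_\ell^\circ$ is transverse to all flags of $\xi(\mathbb{RP}^1)$.

**Lemma 3.** There is $D_0>0$ such that $d(\ell,\ell')\ge D_0$ implies that all flags of $\alpha_\ell$ are transverse to all flags of $\alpha_{\ell'}$.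

*Proof.* By equivariance $\ell=(0,\infty)$ and the common perpendicular meets $\ell$ at $o$; it is then the geodesic $(-1,1)$. So $\ell'=h_{\pm d}\ell''$ with $\ell''\in\{(0,\infty),(\infty,0)\}$ and $d=d(\ell,\ell')$. By Lemma 1 the compact set $\alpha_{(0,\infty)}$ consists of flags transverse to $\xi(1)$ and $\xi(-1)$. The same holds for $\alpha_{(\infty,0)}=\tau(R_{\pi/2})\alpha_{(0,\infty)}$, as $R_{\pi/2}$ swaps $1$ and $-1$. For $T>0$, $\tau(h_T)$ has attracting flag $\xi(1)$ and repelling flag $\xi(-1)$, conversely for $T<0$; so $\tau(h_{\pm d})\alpha_{\ell''}\to\xi(\pm1)$ uniformly as $d\to\infty$. Since $\xi(\pm1)$ is transverse to the compact set $\alpha_\ell$, openness gives the claim. $\square$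

## 6. The surface group $\Delta$

**Step 6: three axes in a lattice.** We move the symmetric configuration of Lemma 2 into a cocompact Fuchsian group. Let $\varphi_i=0,\frac\pi3,\frac{2\pi}3$. All differences satisfy $\cos2(\varphi_i-\varphi_j)=-\frac12$ for $i\ne j$, so by Lemma 2 the arcs $\tau(R_{\varphi_i})\zeta([0,\infty])$ are pairwise transverse. The arc $\alpha_\ell$ depends continuously on the ordered pair $\ell$ (choose $g$ continuously), and the arcs are compact. So $\alpha_{\ell_1},\alpha_{\ell_2},\alpha_{\ell_3}$ are pairwise transverse whenever each $\ell_i$ is close enough to $R_{\varphi_i}(0,\infty)$. The endpoints of $R_{\varphi_i}(0,\infty)$ have angles $\{0,\frac\pi2\},\{\frac\pi3,\frac{5\pi}6\},\{\frac{2\pi}3,\frac\pi6\}$ in $\mathbb R/\pi$. In cyclic order these belong to the pairs $1,3,2,1,3,2$, so the pairs are pairwise linked.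

Let $\Delta_0<\mathsf{PSL}_2(\mathbb R)$ be torsion-free and cocompact. Fixed-point pairs (attracting, repelling) of hyperbolic elements of $\Delta_0$ are dense in $\mathbb{RP}^1\times\mathbb{RP}^1$. So there are hyperbolic $\mathsf g_i\in\Delta_0$ with attracting point $\ell_i^-$ and repelling point $\ell_i^+$, with pairwise linked (in particular six distinct) endpoints and
$$\alpha_{\ell_i}\pitchfork\alpha_{\ell_j}\quad(i\neq j).\tag{2}$$

**Step 7: a finite-index subgroup without near misses.** Translates of the $\ell_i$ under $\Delta_0$ may come close to each other, where neither (2) nor Lemma 3 applies. We remove them by passing to a finite cover.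

**Definition (LERF).** A group $G$ is LERF if for each finitely generated $H<G$ and $x\in G\setminus H$ some finite-index subgroup of $G$ contains $H$ but not $x$. For $G=\mathbb Z$: if $H=n\mathbb Z$ with $n\ne0$, take $H$ itself; if $H=0$, take $m\mathbb Z$ with $m>|x|$.

Surface groups are LERF by Scott's theorem (J. London Math. Soc. 1978, correction 1985). Intersecting, one finite-index subgroup containing $H$ can avoid finitely many elements outside $H$.

**Lemma 4.** For large $n$ there is a finite-index subgroup $\Delta<\Delta_0$ containing $c_i:=\mathsf g_i^n$ ($i=1,2,3$) such that for all $i,j$ and $x\in\Delta$: either $d(\ell_i,x\ell_j)\ge D_0$; or $i=j$ and $x\in\langle c_i\rangle$; or $i\ne j$ and $x\in\langle c_i\rangle\langle c_j\rangle$.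

*Proof.* Choose disjoint arcs $U_k^\pm$ around $\ell_k^\pm$, so small that the half-planes they span have distance $\ge D_0$ from $\ell_i$ for all $i\ne k$ and that they contain no endpoint of $\ell_j$ for $j\ne k$. For $n$ large, $c_k^p$ maps the complement of $U_k^+\cup U_k^-$ into $U_k^-$ if $p>0$ and into $U_k^+$ if $p<0$. Let $H=\langle c_1,c_2,c_3\rangle$ (by ping-pong it is free on the $c_i$).

Let $x\in H$ and write it as a reduced word. Splitting off the leading power of $c_i$ and then the trailing power of $c_j$, we get $x=c_i^px'c_j^q$ with $x'$ either empty, or starting with a letter $c_k^{\pm1}$, $k\ne i$, and ending with a letter $c_l^{\pm1}$, $l\ne j$. If $x'$ is empty, $x\in\langle c_i\rangle\langle c_j\rangle$. Otherwise the endpoints of $\ell_j$ lie outside $U_l^\pm$, so the last syllable of $x'$ sends both into the same one of $U_l^+,U_l^-$. Each further syllable, having a different index, again sends both into one arc, and in the end both endpoints of $x'\ell_j$ lie in one of $U_k^\pm$. So $d(\ell_i,x\ell_j)=d(\ell_i,x'\ell_j)\ge D_0$.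 Elements of $H$ satisfy the claim.

Now let $x\in\Delta_0$ with $d(\ell_i,x\ell_j)<D_0$. Multiplying on the left by a power of $c_i$ and on the right by a power of $c_j$, we find points at distance $<D_0$ of the form $a$ and $xa'$ with $a,a'$ in fixed compact segments of $\ell_i,\ell_j$. By proper discontinuity the set of such $x$ is a finite union of double cosets $\langle c_i\rangle x\langle c_j\rangle$. Each is contained in $H$ or disjoint from $H$. By LERF choose a finite-index $\Delta\supset H$ containing none of the finitely many representatives of the double cosets disjoint from $H$ (over all $i,j$). As $c_i,c_j\in\Delta$, these double cosets miss $\Delta$. So an $x\in\Delta$ with $d(\ell_i,x\ell_j)<D_0$ lies in $H$. $\square$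

Consequences. An $x\in\Delta$ preserving $\ell_i$ lies in $\langle c_i\rangle$, so $\mathrm{Stab}_\Delta(\ell_i)=\langle c_i\rangle$. If $x\ell_i$ meets $\ell_i$ then $x\in\langle c_i\rangle$; so in the closed orientable surface $S=\mathbb H^2/\Delta$ the $c_i$ are simple closed geodesics. For $i\ne j$, $x\ell_j$ meets $\ell_i$ only if $x\ell_j\in\langle c_i\rangle\ell_j$; so $c_i$ and $c_j$ meet in exactly one point, transversally. Hence each $c_i$ is non-separating.

**Step 8: admissible triples.** We record which arcs are transverse. Call $(i,s,i')$, with $s\in\Delta$, *admissible* unless $i=i'$ and $s\in\langle c_i\rangle$. For instance $(1,1,2)$ is admissible and $(1,c_1,1)$ is not. Then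
$$(i,s,i')\text{ admissible}\ \Longrightarrow\ \alpha_{\ell_i}\pitchfork\tau(s)\alpha_{\ell_{i'}}.\tag{3}$$
If $d(\ell_i,s\ell_{i'})\ge D_0$ this is Lemma 3. Otherwise $i\ne i'$ and $s=c_i^pc_{i'}^q$ by Lemma 4; then $\alpha_{\ell_i}=\tau(c_i^p)\alpha_{\ell_i}$ and $\tau(s)\alpha_{\ell_{i'}}=\tau(c_i^p)\alpha_{\ell_{i'}}$ are transverse by (2).

Fix $g_i\in\mathsf{SL}_2(\mathbb R)$ with $g_i(0,\infty)=\ell_i$. As $c_i$ attracts to $\ell_i^-=g_i0$, we have $c_i=g_i\,\mathrm{diag}(\lambda_i,\lambda_i^{-1})g_i^{-1}$ in $\mathsf{PSL}_2(\mathbb R)$ with $\lambda_i>1$. Put $L_i=2\log\lambda_i$,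
$$K_i=\{\tau(g_i)\zeta(d_y\cdot1):0\le y\le2L_i\},\qquad K=K_1\cup K_2\cup K_3 .$$
$K_i$ is a compact subset of $\alpha_{\ell_i}^\circ$.

## 7. Surface groups $B_i$ with one boundary circle and a wide collar

Fix $i$; write $\lambda=\lambda_i$, $L=L_i$. Let $T_0\ge1$ be given; it will be chosen in Section 8, depending only on the data fixed so far.

**Step 9: the surface.** We need a group containing a translation of length $2L$, whose axis is a boundary line far from its translates; and, for Step 10, a non-orientable surface. Take a compact orientable hyperbolic surface of genus $1$ with two geodesic boundary components, one of length $2L$. Gluing each boundary component to itself by its antipodal map gives a closed non-orientable hyperbolic surface $N_0$ with $\chi(N_0)=-2$ and a one-sided simple closed geodesic of length $L$. Let $\Pi_0=\pi_1(N_0)<\mathsf{PGL}_2(\mathbb R)$, normalized so that this geodesic is represented by the glide reflection $a=\mathrm{diag}(\lambda,-\lambda^{-1})$, $x\mapsto-\lambda^{-2}x$, with axis $m=(0,\infty)$.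

The group $\Pi_0$ is LERF. Its orientable subgroup $\Pi_0^+$ of index $2$ is LERF, so for a finitely generated $H<\Pi_0$ the group $H\cap\Pi_0^+$ is closed in the profinite topology of $\Pi_0$ (finite-index subgroups of $\Pi_0^+$ have finite index in $\Pi_0$), and $H$ is a finite union of its cosets, hence closed. As in Lemma 4, $\{x\in\Pi_0:d(m,xm)<T_0\}$ is a finite union of double cosets of $\langle a\rangle$. So there is a finite-index subgroup $\Pi\ni a$ of $\Pi_0$ containing no representative of those double cosets which are not contained in $\langle a\rangle$, that is,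
$$d(m,xm)\ge T_0\quad\text{for all }x\in\Pi\setminus\langle a\rangle.\tag{4}$$
So $m$ projects to a one-sided simple closed geodesic of $N=\mathbb H^2/\Pi$. Let $\Sigma_i$ be $N$ cut along it. It is compact and connected with exactly one boundary component, because the geodesic is one-sided. Also $\chi(\Sigma_i)=\chi(N)=-2[\Pi_0:\Pi]$ is even and negative. An orientable surface with one boundary component has odd $\chi$, so $\Sigma_i$ is non-orientable.

Let $Y$ be the closure of the component of $\mathbb H^2\setminus\Pi m$ adjacent to $m$ on the *positive side*, the side with ideal boundary $(0,\infty)\subset\mathbb R$. It is convex. Let $B=B_i=\mathrm{Stab}_\Pi(Y)\cong\pi_1(\Sigma_i)$, a free group acting properly and cocompactly on $Y$. As $a$ exchanges the sides of $m$,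
$$\mathrm{Stab}_B(m)=B\cap\langle a\rangle=\langle b\rangle,\qquad b=a^2=\mathrm{diag}(\lambda^2,\lambda^{-2}).$$

**Step 10: a representation of $B$ that agrees with $\tau$ on $b$.** We correct the sign that appears because $\eta$ does not factor through $\mathsf{PGL}_2(\mathbb R)$. Since $\Sigma_i$ is non-orientable with one boundary circle, $B$ is free on some $z_1,\dots,z_k$, $k\ge1$, with $b$ conjugate to $(z_1^2\cdots z_k^2)^{\pm1}$. Lift the free group $B$ to $\mathsf{SL}_2^\pm(\mathbb R)$, $\beta\mapsto\hat\beta$; then $\hat b=\pm\mathrm{diag}(\lambda^2,\lambda^{-2})$. If the sign is $+$, let $\chi=\chi'=1$. If it is $-$, let $\chi(z_1)=\mathrm i$, $\chi'(z_1)=-1$, both trivial on the other $z_j$; then $\chi(b)=-1$, $\chi'(b)=1$. (On an orientable $\Sigma_i$, $b$ would be a product of commutators, and no character could change the sign.) Define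
$$\eta_B(\beta)=\chi'(\beta)\,\mathrm{Sym}^2(\hat\beta)\oplus\chi(\beta)\,\hat\beta$$
on $\mathbb C^5$, transported as in Step 1. Since $\det\mathrm{Sym}^2(\hat\beta)=\det(\hat\beta)^3$, its determinant is $\chi'^3\det(\hat\beta)^3\cdot\chi^2\det\hat\beta=\chi'\chi^2=1$. By (1),
$$\eta_B(b)=\mathrm{diag}(\lambda^4,\lambda^2,1,\lambda^{-2},\lambda^{-4})=\tau(\mathrm{diag}(\lambda,\lambda^{-1})).$$

**Step 11: normal form for elements of $B$.** We write elements of $B\setminus\langle b\rangle$ as a long translation $h_T$ between bounded factors. Let $\beta\in B\setminus\langle b\rangle$. Then $\beta\notin\langle a\rangle$, so $\beta m$ is another boundary line of $Y$, at distance $T=T(\beta)\ge T_0$ from $m$. The element $b=d_{2L}$ translates by $2L$ along $m$. Replacing $\beta$ by $b^p\beta b^{p'}$ moves the foot of the common perpendicular on $m$ by $b^p$, and changes $z$ by a multiple of $2L$ if the foot on $\beta m$ is $\beta d_zo$. So we may assume that the feet are $d_yo\in m$ and $\beta d_zo\in\beta m$ with $0\le y,z\le2L$.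 Let $\mathfrak B_i$ be the set of such $\beta$; thus $B\setminus\langle b\rangle=\langle b\rangle\mathfrak B_i\langle b\rangle$, and $T(\beta)$ is unchanged.

Let $\beta\in\mathfrak B_i$. As $Y$ lies on the positive side of $m$, the perpendicular leaves $d_yo$ in the direction of $d_y(1)$, so $\beta m=d_yh_Tm$ and $\beta d_zo=d_yh_To$. Hence $\nu=(d_yh_T)^{-1}\beta d_z$ preserves $m$ and fixes $o$. It swaps the sides of $m$: the map $\beta d_z$ takes the positive side of $m$ to the side of $\beta m$ containing $Y$, hence $m$, while $d_yh_T$ takes it to the other side, because $h_T(0,\infty)=(\tanh\frac T2,\coth\frac T2)$ is an interval around $1$ avoiding $0$ and $\infty$. So on $\mathbb{RP}^1$, $\nu$ is $x\mapsto-x$ or $x\mapsto-1/x$. In both cases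
$$\nu^{-1}(-1)=1 .$$
Let $\hat\nu$ be the matrix $\mathrm{diag}(1,-1)$ or $R_{\pi/2}$ representing it. Since $\hat\beta=\pm d_yh_T\hat\nu d_z^{-1}$,
$$\eta_B(\beta)=\vartheta_\beta\,\eta(d_y)\,\eta(h_T)\,\eta(\hat\nu)\,\eta(d_z)^{-1},\tag{5}$$
with $\vartheta_\beta$ a block scalar with entries of modulus one.

**Step 12: $\rho(\beta)$ is nearly of rank one on exterior powers.** We extract from (5) the leading term and see that its flags lie in $K_i$. Use on $\mathbb C^5$ the $\tau(\mathsf{SO}(2))$-invariant Hermitian norm for which monomials are orthogonal and $\|m_j\|^2=1/\binom4j$ (then $\|(aX+bY)^4\|^2=(|a|^2+|b|^2)^4$), and for $k=1,2$ the induced norm on $W=\wedge^k\mathbb C^5$. For a flag $F$ let $u_F\in W$ be a unit vector spanning $\wedge^kF^k$ and $\phi_F\in W^*$ a unit covector with kernel $\{w:w\wedge\wedge^{5-k}F^{5-k}=0\}$. Then $F\pitchfork F'$ implies $\phi_F(u_{F'})\ne0$, and $|\phi_F(u_{F'})|$ is continuous in $(F,F')$. We write $\phi\otimes u$ for $w\mapsto\phi(w)u$.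

The operator $\eta(h_T)$ has a $T$-independent eigenbasis with eigenvalues $e^T,e^{T/2},1,e^{-T/2},e^{-T}$. Its top eigenvectors span the flag $\zeta(1)$, its bottom ones $\zeta(-1)$. So the top eigenvalue $a_T$ of $\wedge^k\eta(h_T)$ is $e^T$ for $k=1$ and $e^{3T/2}$ for $k=2$; it is simple, the next one is $a_Te^{-T/2}$, and
$$\wedge^k\eta(h_T)=a_T\,\phi_0\otimes u_0+O(a_Te^{-T/2}),\qquad u_0\in\mathbb Cu_{\zeta(1)},\quad\phi_0\in\mathbb C\phi_{\zeta(-1)} .$$
The top eigenvalue of $\wedge^2\wedge^k\eta(h_T)$ is $a_T^2e^{-T/2}$.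

Put $\rho(\beta)=\tau(g_i)\eta_B(\beta)\tau(g_i)^{-1}$ and $\rho_k=\wedge^k\rho$. Inserting (5): $u_0$ is replaced by its image under $\wedge^k(\tau(g_i)\vartheta_\beta\eta(d_y))$, which belongs to the flag $\tau(g_i)\vartheta_\beta\zeta(d_y\cdot1)=\tau(g_i)\zeta(d_y\cdot1)\in K_i$. The covector $\phi_0$ is replaced by one belonging to $\tau(g_i)\eta(d_z)\eta(\hat\nu)^{-1}\zeta(-1)=\tau(g_i)\zeta(d_z\nu^{-1}(-1))=\tau(g_i)\zeta(d_z\cdot1)\in K_i$. The outer factors range over a compact set. So for $\beta\in\mathfrak B_i$, $T=T(\beta)$: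
$$\rho_k(\beta)=a_T\,\phi_\beta\otimes u_\beta+r_\beta,\quad u_\beta\in\mathbb Cu_F,\ \phi_\beta\in\mathbb C\phi_{F'},\ F,F'\in K_i,\quad\|r_\beta\|\le Ca_Te^{-T/2},\quad\|\wedge^2\rho_k(\beta)\|\le Ca_T^2e^{-T/2},\tag{6}$$
and $C^{-1}\le\|u_\beta\|,\|\phi_\beta\|\le C$. Here $C\ge1$ depends only on the $\lambda_i,g_i$, not on $T_0$ or the $B_i$.

## 8. The amalgam and its singular value gaps

**Step 13: the group and the representation.** We glue. Put
$$\Gamma=\Delta*_{c_1=b_1}B_1*_{c_2=b_2}B_2*_{c_3=b_3}B_3,\qquad\rho|_\Delta=\tau,\quad\rho|_{B_i}=\tau(g_i)\eta_{B_i}\tau(g_i)^{-1}.$$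
This is well defined, since by Step 10 $\rho(b_i)=\tau(g_i)\tau(\mathrm{diag}(\lambda_i,\lambda_i^{-1}))\tau(g_i)^{-1}=\tau(c_i)$. $\Gamma$ is torsion-free, being an amalgam of torsion-free groups. It depends on $T_0$, to be fixed below.

**Step 14: estimates on $\Delta$.** We control how $\rho_k(s)$, $s\in\Delta$, moves the vectors $u_F$. Let $r(s)=d(o,so)$, $N_s=\|\rho_k(s)\|$, and write $s=k_1d_rk_2$ with $r=r(s)$, $k_1,k_2\in\mathsf{SO}(2)$. Since $\tau(d_r)=\mathrm{diag}(e^{2r},e^r,1,e^{-r},e^{-2r})$ and $\tau(k_1),\tau(k_2)$ are unitary: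

* $\|\wedge^2\rho_k(s)\|=N_s^2e^{-r}$ and $\sigma_k/\sigma_{k+1}(\rho(s))=e^r$;
* $\|\rho_k(s)w\|\ge N_s|\phi_{\xi(x')}(w)|$ with $x'=k_2^{-1}\infty$, because the coordinate along $m_0$ (or $m_0\wedge m_1$), suitably normalized, is $\phi_{F_\infty}$;
* $\rho_k(s)w$ has distance at most $N_se^{-r}\|w\|$ from $\mathbb Cu_{\xi(x)}$, where $x=k_1\cdot0$.

By Lemma 1 and compactness there is $\varepsilon_1\in(0,1]$ with $|\phi_{\xi(x)}(u_F)|,|\phi_F(u_{\xi(x)})|\ge\varepsilon_1$ for all $F\in K$, $x\in\mathbb{RP}^1$, $k=1,2$. So $\|\rho_k(s)u_F\|\ge\varepsilon_1N_s$ for $F\in K$.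

**Lemma 5.** There is $\delta\in(0,\varepsilon_1]$, independent of $T_0$ and the $B_i$, with $|\phi_F(\rho_k(s)u_{F'})|\ge\delta\|\rho_k(s)u_{F'}\|$ for all admissible $(i,s,i')$, $F\in K_i$, $F'\in K_{i'}$, $k=1,2$.

*Proof.* The normalization of $\rho_k(s)u_{F'}$ has distance at most $e^{-r(s)}/\varepsilon_1$ from $\mathbb Cu_{\xi(x)}$ for some $x$. So the ratio in question is at least $\varepsilon_1(1-e^{-r(s)}/\varepsilon_1)-e^{-r(s)}/\varepsilon_1$, which is $\ge\varepsilon_1/2$ when $r(s)\ge r_0$. For each of the finitely many other $s$, the flags $F\in\alpha_{\ell_i}$ and $\tau(s)F'\in\tau(s)\alpha_{\ell_{i'}}$ are transverse by (3), and compactness of $K_i\times K_{i'}$ gives a positive minimum. $\square$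

**Step 15: products of nearly rank-one operators.** This linear algebra lemma says that such a product does not lose norm, provided consecutive factors are in good position.

**Lemma 6.** Let $g_j=A_j\varphi_j\otimes u_j+R_j$ ($1\le j\le n$) on a finite-dimensional Hermitian space, $\|\varphi_j\|=\|u_j\|=1$, $A_j>0$, $\|R_j\|\le\frac{\delta^2}{16}A_j$, $|\varphi_j(u_{j+1})|\ge\delta$ for $j<n$, $0<\delta\le1$. If $|\varphi_n(w)|\ge\frac\delta2\|w\|$, then $\|g_1\cdots g_nw\|\ge\|w\|\prod_j\frac\delta4A_j$.

*Proof.* Let $|\varphi_j(w)|\ge\frac\delta2\|w\|$, $z=A_j\varphi_j(w)$ and $w'=g_jw=zu_j+R_jw$. Then $\|R_jw\|\le\frac{\delta^2}{16}A_j\|w\|\le\frac\delta8|z|$. So $\|w'\|\ge\frac78|z|\ge\frac\delta4A_j\|w\|$ and $\|w'\|\le\frac98|z|$. For $j\ge2$,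
$$|\varphi_{j-1}(w')|\ge\delta|z|-\tfrac\delta8|z|=\tfrac78\delta|z|\ge\tfrac79\delta\|w'\|\ge\tfrac\delta2\|w'\| .$$
So the hypothesis is reproduced for $j-1$ and $w'$. Iterate. $\square$

**Step 16: the gap for words in normal form.** Here $T_0$ is chosen.

**Proposition 7.** If $T_0$ is large enough, the following holds. Let $\gamma=s_0\beta_1s_1\cdots\beta_ns_n$, $n\ge0$, with $s_j\in\Delta$, $\beta_j\in\mathfrak B_{i_j}$, and $(i_j,s_j,i_{j+1})$ admissible for $1\le j<n$. Let $T_j=T(\beta_j)$. Then for $k=1,2$ (singular values with respect to the chosen norm)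
$$\frac{\sigma_k}{\sigma_{k+1}}(\rho(\gamma))\ \ge\ \exp\Big(\sum_{j=0}^nr(s_j)+\tfrac14\sum_{j=1}^nT_j\Big).\tag{7}$$

*Proof.* For $n=0$ this was noted in Step 14. Let $n\ge1$ and $g_j=\rho_k(s_{j-1}\beta_j)$. By (6), $g_j=A_j\varphi_j\otimes u_j+R_j$, where $\varphi_j$ is $\phi_{\beta_j}$ normalized, $u_j$ is $\rho_k(s_{j-1})u_{\beta_j}$ normalized, $R_j=\rho_k(s_{j-1})r_{\beta_j}$, and
$$A_j=a_{T_j}\|\phi_{\beta_j}\|\,\|\rho_k(s_{j-1})u_{\beta_j}\|\ge\varepsilon_2a_{T_j}N_{s_{j-1}},\qquad\varepsilon_2=\varepsilon_1/C^2,$$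
$$\|R_j\|\le CN_{s_{j-1}}a_{T_j}e^{-T_j/2}\le\tfrac C{\varepsilon_2}e^{-T_0/2}A_j .$$
By Lemma 5 applied to $(i_j,s_j,i_{j+1})$, $|\varphi_j(u_{j+1})|\ge\delta$ for $j<n$. Choose $T_0\ge1$ with
$$\tfrac C{\varepsilon_2}e^{-T_0/2}\le\tfrac{\delta^2}{16}\quad\text{and}\quad\tfrac{\delta^2\varepsilon_2^2}{16C}\ge e^{-T_0/4}.$$
This is possible because $C,\varepsilon_2,\delta$ do not depend on $T_0$. Pick a unit $w$ with $\rho_k(s_n)w=N_{s_n}u_{\xi(x)}$ for some $x$ (a top singular vector). Then $|\varphi_n(u_{\xi(x)})|\ge\varepsilon_1\ge\delta$, so Lemma 6 gives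
$$\sigma_1(\rho_k(\gamma))\ge N_{s_n}\prod_{j=1}^n\tfrac{\delta\varepsilon_2}4a_{T_j}N_{s_{j-1}} .$$
Also, by Step 14 and (6),
$$\sigma_1\sigma_2(\rho_k(\gamma))=\|\wedge^2\rho_k(\gamma)\|\le\prod_{j=0}^nN_{s_j}^2e^{-r(s_j)}\prod_{j=1}^nCa_{T_j}^2e^{-T_j/2}.$$
The two largest singular values of $\wedge^kA$ are $\sigma_1\cdots\sigma_k$ and $\sigma_1\cdots\sigma_{k-1}\sigma_{k+1}$. Hence
$$\frac{\sigma_k}{\sigma_{k+1}}(\rho(\gamma))=\frac{\sigma_1^2}{\sigma_1\sigma_2}(\rho_k(\gamma))\ge e^{\sum r(s_j)}\prod_{j=1}^n\frac{\delta^2\varepsilon_2^2}{16C}e^{T_j/2}\ge e^{\sum r(s_j)+\frac14\sum T_j}.\qquad\square$$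

Fix such a $T_0$ and the corresponding $B_i$ and $\Gamma$.

**Step 17: $\rho$ is Borel Anosov.** We bring every element into normal form and compare with word length. Let $\gamma\in\Gamma$. Write $\gamma=s_0y_1s_1\cdots y_ns_n$ with $s_j\in\Delta$, $y_j\in B_{i_j}$, $n$ minimal. Then $y_j\notin\langle c_{i_j}\rangle$, and $(i_j,s_j,i_{j+1})$ is admissible for $1\le j<n$; otherwise letters could be merged and $n$ reduced. Write $y_j\in\langle c_{i_j}\rangle\beta_j\langle c_{i_j}\rangle$ with $\beta_j\in\mathfrak B_{i_j}$ and absorb the powers of $c_{i_j}$ into the neighboring $s$'s. This multiplies $s_j$ on the left by $\langle c_{i_j}\rangle$ and on the right by $\langle c_{i_{j+1}}\rangle$, which preserves admissibility. So (7) applies.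

By the Milnor–Švarc lemma for $\Delta$ on $\mathbb H^2$ and $B_i$ on $Y$, and since $d(o,\beta o)\le T(\beta)+4L_i$ for $\beta\in\mathfrak B_i$ by Step 11, we have $|s|\le C'(r(s)+1)$ for $s\in\Delta$ and $|\beta|\le C'(T(\beta)+1)$ for $\beta\in\mathfrak B_i$. Since $T_j\ge1$, $n\le\sum T_j$, so
$$|\gamma|\le C''\Big(\sum r(s_j)+\sum T_j\Big)+C'' .$$
With (7), $\sigma_k/\sigma_{k+1}(\rho(\gamma))\ge C_3e^{c_3|\gamma|}$ for $k=1,2$; changing the norm changes constants only.

If a finitely generated group has a representation into $\mathsf{GL}_d$ with $\sigma_k/\sigma_{k+1}(\rho(\gamma))\ge Ce^{c|\gamma|}$ for some $k$ and all $\gamma$, then it is word hyperbolic (Kapovich–Leeb–Porti, Geom. Topol. 22 (2018); Bochi–Potrie–Sambarino, J. Eur. Math. Soc. 21 (2019)). So $\Gamma$ is hyperbolic, and $\rho$ is Borel Anosov into $\mathsf{SL}_5(\mathbb C)$.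

## 9. The circle $\partial\Delta$ with three arcs in $\partial\Gamma$

**Step 18: the circle.** We embed $\partial\Delta$. By submultiplicativity $\log\frac{\sigma_1}{\sigma_2}(\rho(\gamma))\le\log\|\rho(\gamma)\|\|\rho(\gamma)^{-1}\|\le C|\gamma|$. With (7) for $n=0$, $r(s)\le C|s|_\Gamma$ for $s\in\Delta$, while $|s|_\Delta\le C'(r(s)+1)$. So $\Delta\hookrightarrow\Gamma$ is a quasi-isometric embedding. Such embeddings of hyperbolic groups extend to topological embeddings of boundaries; so the circle $\partial\Delta$ embeds in $\partial\Gamma$. The pairs $\{c_i^\pm\}$ of limit points of the $\langle c_i\rangle$ are pairwise linked on it. We construct arcs $A_i\subset\partial\Gamma$ from $c_i^-$ to $c_i^+$.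

**Step 19: closed surface groups $Q_i$ containing $B_i$.** The arc $A_i$ will be half of the boundary circle of a second closed surface group. Let $Y_i$ be the closure of a component of $\mathbb H^2\setminus\Delta\ell_i$ adjacent to $\ell_i$, and $P_i=\mathrm{Stab}_\Delta(Y_i)$, acting cocompactly on the convex set $Y_i$. As $c_i$ is two-sided and non-separating, $Y_i/P_i$ is $S$ cut along $c_i$, with two boundary circles. So the boundary lines of $Y_i$ are $P_i\ell_i\sqcup P_it\ell_i$ for some $t\in\Delta$. The stabilizers $\langle c_i\rangle$ of $\ell_i$ and $t\langle c_i\rangle t^{-1}$ of $t\ell_i$ do not exchange sides and are contained in $P_i$. Let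
$$Q_i=B_i*_{\langle c_i\rangle}P_i*_{\langle tc_it^{-1}\rangle}(tB_it^{-1}),$$
the fundamental group of the closed surface $F_i$ obtained by gluing copies of $\Sigma_i$ to both boundary circles of $Y_i/P_i$; $\chi(F_i)=\chi(S)+2\chi(\Sigma_i)<0$. Let $\iota:Q_i\to\Gamma$ be the natural map.

*$\iota$ is an injective quasi-isometric embedding.* Write $q=p_0y_1p_1\cdots y_np_n$ with $p_j\in P_i$, $y_j=t_j\beta_jt_j^{-1}$, $t_j\in\{1,t\}$, $\beta_j\in B_i$, $n$ minimal. Then $\beta_j\notin\langle c_i\rangle$. Absorbing elements of $t_j\langle c_i\rangle t_j^{-1}\subset P_i$ into the $p$'s, we may take $\beta_j\in\mathfrak B_i$. Now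
$$\iota(q)=s_0\beta_1s_1\cdots\beta_ns_n,\qquad s_j=t_j^{-1}p_jt_{j+1}\quad(t_0=t_{n+1}=1).$$
For $1\le j<n$ we claim $s_j\notin\langle c_i\rangle$. If $t_j=t_{j+1}$ and $s_j\in\langle c_i\rangle$, then $p_j\in t_j\langle c_i\rangle t_j^{-1}$ and $y_jp_jy_{j+1}$ could be merged, against minimality of $n$. If $t_j\ne t_{j+1}$, then $s_j$ is $p_jt$ or $t^{-1}p_j$, and $s_j\in\langle c_i\rangle$ would give $t\ell_i=p_j^{\mp1}\ell_i\in P_i\ell_i$, which is false. So (7) applies. The elements $p_j$ and $s_j$ differ by bounded factors, so by Milnor–Švarc $|p_j|_{P_i}\le C(r(s_j)+1)$, and $|\beta_j|_{B_i}\le C(T_j+1)$. Hence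
$$|q|_{Q_i}\le C\log\tfrac{\sigma_1}{\sigma_2}(\rho(\iota q))+C\le C'|\iota(q)|_\Gamma+C' .$$
As $\iota$ is also Lipschitz, it is a quasi-isometric embedding. Its kernel is finite, hence trivial since $Q_i$ is torsion-free.

*The arc.* So $\partial Q_i$ is a circle embedded in $\partial\Gamma$. Give $F_i$ a hyperbolic metric in which the curve $c$ representing $c_i\in Q_i$ and the other gluing curve are geodesic, and identify its universal cover with $\mathbb H^2$. Let $\tilde c$ be the lift of $c$ separating the region stabilized by $P_i$ from the region stabilized by $B_i$. Let $A_i\subset\partial Q_i$ be the closed arc bounding the half-plane of $\tilde c$ that contains the $B_i$-region. Its endpoints are $c_i^\pm$; let $A_i^\circ$ be its interior.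

**Step 20: two sides of an edge in the Bass–Serre tree.** We need a way to separate boundary points. Let $\mathcal T$ be the Bass–Serre tree of $\Gamma$, with base vertices $v_\Delta,v_{B_1},v_{B_2},v_{B_3}$ (stabilizers $\Delta,B_1,B_2,B_3$) and edges $e_i=[v_\Delta,v_{B_i}]$ with $\mathrm{Stab}(e_i)=\langle c_i\rangle$. Say $\gamma\in\Gamma$ is *beyond* $e_i$ if $\gamma v_\Delta$ lies in the component of $\mathcal T$ minus the interior of $e_i$ containing $v_{B_i}$. For example, no element of $\Delta$ is beyond $e_i$, while every $\beta\in B_i\setminus\langle c_i\rangle$ is: the path from $v_\Delta$ to $\beta v_\Delta$ is $e_i$ followed by $\beta e_i\ne e_i$.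

**Lemma 8.** No point of $\partial\Gamma\setminus\{c_i^\pm\}$ is both a limit of elements beyond $e_i$ and a limit of elements not beyond $e_i$.

*Proof.* Use a generating set consisting of generators of $\Delta$ and of the $B_j$. Let $\gamma,\gamma s$ be adjacent in the Cayley graph and on different sides. Then $s\notin\Delta$, because $\Delta$ fixes $v_\Delta$. So $s\in B_j$ for some $j$, and the path $\gamma[v_\Delta,v_{B_j}]\cup\gamma s[v_{B_j},v_\Delta]$ from $\gamma v_\Delta$ to $\gamma sv_\Delta$ contains $e_i$. Different $e_j$ lie in different orbits, so $j=i$, and $\gamma$ or $\gamma s$ lies in $\mathrm{Stab}(e_i)=\langle c_i\rangle$.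

Let $x_n$ (beyond) and $y_n$ (not beyond) both converge to $\omega$, so the Gromov products $(x_n|y_n)$ based at $1$ tend to infinity. For $z$ on a geodesic $[x_n,y_n]$ one has $(x_n|z)+(y_n|z)=(x_n|y_n)+|z|$ and $(y_n|z)\le|z|$, so $(x_n|z)\ge(x_n|y_n)$. Thus any choice of points $z_n\in[x_n,y_n]$ converges to $\omega$. By the first paragraph, $[x_n,y_n]$ contains an element of $\langle c_i\rangle$. So $\omega$ is in the limit set $\{c_i^\pm\}$ of $\langle c_i\rangle$. $\square$

**Step 21: disjointness.** We place $\partial\Delta$ and the open arcs on different sides, and conclude.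

(i) Points of $\partial\Delta$ are limits of elements of $\Delta$, which fix $v_\Delta$ and so are not beyond $e_i$.

(ii) Points of $A_i^\circ$ are limits of elements of $\iota(Q_i)$ beyond $e_i$. Let $y_0$ be in the interior of the $P_i$-region and $\omega\in A_i^\circ$. As $Q_i$ acts cocompactly on $\mathbb H^2$, there are $q_n\in Q_i$ with $q_ny_0\to\omega$. The half-plane of $A_i$ together with $A_i^\circ$ is a neighborhood of $\omega$ in the closed disc, so $q_ny_0$ lies in this half-plane for large $n$. The Bass–Serre tree $\mathcal T_{Q_i}$ is dual to the lifts of the two gluing curves; in it this says that $q_nv_P$ is on the $v_B$-side of the edge $[v_P,v_B]$, where $v_P$, $v_B$, $v_{tBt^{-1}}$ are the base vertices.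

Consider the $\iota$-equivariant map $\mathcal T_{Q_i}\to\mathcal T$ with $v_P\mapsto v_\Delta$, $v_B\mapsto v_{B_i}$, $v_{tBt^{-1}}\mapsto tv_{B_i}$. It sends the two base edges to $e_i$ and $te_i$ (note $tv_\Delta=v_\Delta$). It is locally injective. At $B$-type vertices it is bijective on adjacent edges, both sides being indexed by $B_i/\langle c_i\rangle$. At $v_P$, the adjacent edges go to $pe_i$ and $pte_i$, $p\in P_i$. We have $pe_i=p'e_i$ iff $p^{-1}p'\in\langle c_i\rangle$; $pte_i=p'te_i$ iff $p^{-1}p'\in t\langle c_i\rangle t^{-1}$; and $pe_i=p'te_i$ is impossible, since $p^{-1}p't\in\langle c_i\rangle$ would give $t\ell_i\in P_i\ell_i$. These are exactly the identifications in $\mathcal T_{Q_i}$. A locally injective simplicial map of trees is an embedding, so the map preserves sides, and $\iota(q_n)v_\Delta$ is on the $v_{B_i}$-side of $e_i$. Finally $\iota(q_n)\to\omega$ in $\Gamma\cup\partial\Gamma$, as $\iota$ is a quasi-isometric embedding.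

(iii) For $j\ne i$, elements beyond $e_j$ are not beyond $e_i$, because a geodesic of $\mathcal T$ starting at $v_\Delta$ has only one first edge.

Recall $c_i^\pm\notin A_i^\circ$. By Lemma 8, (i) and (ii), $A_i^\circ\cap\partial\Delta=\emptyset$. For $i\ne j$, $A_i^\circ\cap A_j^\circ=\emptyset$, because by (ii) and (iii) a common point would be a limit of elements beyond $e_i$ and of elements not beyond $e_i$. So $\partial\Delta\cup A_1\cup A_2\cup A_3$ is a circle together with three arcs, with interiors disjoint from the circle and from each other, joining three pairwise linked pairs of points. Each pair separates the other four points two from two, so the pairs are the opposite vertices of a hexagon: this is a hexagon with its three long diagonals, a copy of $K_{3,3}$ in $\partial\Gamma$.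

If $\Gamma$ were virtually isomorphic to a convex cocompact $\Gamma_0<\mathsf{SL}_2(\mathbb C)$, then $\partial\Gamma\cong\partial\Gamma_0$ would embed in $\mathbb{CP}^1\cong S^2$, and so would $K_{3,3}$, which is impossible. This proves Theorem A. $\blacksquare$
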